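# A finitely generated subgroup that is not tame

## 1. Presentation complexes, their covers, and tame subgroups

Throughout, a group $G$ comes with a presentation $\langle \mathcal S\mid\mathcal R\rangle$. Presentations are finite unless we say otherwise, and relators are nonempty words.

**Definition (presentation complex).** The standard presentation $2$-complex $K$ of $\langle \mathcal S\mid\mathcal R\rangle$ has one vertex, one edge (a loop) for every generator, and one $2$-cell for every relator, glued along the loop that spells the relator.

*Example.* For $\langle x,y\mid xyx^{-1}y^{-1}\rangle$ the complex $K$ is a torus. For $\langle x\mid x^2\rangle$ it is the projective plane.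

**Definition (Cayley complex and its quotients).** The complex $X=\mathrm{Cayley}_2(G)$ is the universal cover of $K$. For a subgroup $H\le G$, the complex $X_H=\mathrm{Cayley}_2(G,H)$ is the cover of $K$ corresponding to $H$.

Concretely, the vertices of $X$ are the elements of $G$, an edge labeled by the generator $z$ runs from $g$ to $gz$, and $G$ acts on the left by deck transformations. Then $X_H=H\backslash X$, its vertices are the cosets $Hg$, and an edge labeled $z$ runs from $Hg$ to $Hgz$. Given a vertex $p$ and a word $w$, there is exactly one edge path that starts at $p$ and reads $w$; we write $pw$ for its end point. Each relator has exactly one lift of its $2$-cell starting at each vertex. The complex $X_H$ is connected and locally finite, and $\pi_1(X_H)=H$.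

*Examples.* For $\langle x,y\mid xyx^{-1}y^{-1}\rangle$, $X$ is the plane tiled by unit squares. If $H=\langle x\rangle$, then $X_H$ is a cylinder: its vertices are $p_n=Hy^n$, each $p_n$ carries a loop $x$, a $y$-edge runs from $p_n$ to $p_{n+1}$, and one square fills the annulus between levels $n$ and $n+1$. For $\langle x\mid x^2\rangle$, $X$ is a sphere with two vertices, two edges and two $2$-cells; the lifts of the relator at $1$ and at $x$ have the same boundary circle but are different cells.

**Definition (tame).** Let $G$ be a finitely presented group, given by a finite presentation. A finitely generated subgroup $H$ of $G$ is *tame* in $G$ if for any finite subcomplex $C$ of $\mathrm{Cayley}_2(G,H)$ and for any component $C_0$ of $\mathrm{Cayley}_2(G,H)-C$, the group $\pi_1(C_0)$ is finitely generated.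

*Example.* In the cylinder above, let $C$ be the closed square between levels $0$ and $1$, which is a closed annulus. Its complement has two components, both open half-cylinders, with fundamental group $\mathbb Z$. This $C$ does no harm. We show in Section 4 that no other $C$ does.

**Notation.** For a finite set $\mathcal E$ of open $2$-cells of $X_H$ put $X_H^{\mathcal E}=X_H\setminus\bigcup\mathcal E$. This is a subcomplex, and it is connected because it contains the $1$-skeleton. For one cell $e$ we write $X_H-e$.

*Example.* Remove the open square between levels $0$ and $1$ from the cylinder. Two closed half-cylinders remain, joined by one $y$-edge, so the fundamental group is free of rank $2$.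

## 2. Does every finitely generated subgroup have to be tame?

The problem is the following. It comes from Rita Gitik, "On Local Tameness of Certain Graphs of Groups", arXiv:1809.01493 (2018), and is posed with the words that it is not known if a finitely generated non-tame subgroup of a finitely presented group exists.

**Problem.** Determine whether there exist a finitely presented group $G$ (with a finite presentation) and a finitely generated subgroup $H$ of $G$ such that $H$ is not tame in $G$.

In other words: $\pi_1(X_H)=H$ is finitely generated and $X_H$ is locally finite. Can deleting a finite piece nevertheless leave a component whose fundamental group needs infinitely many generators? The answer is yes, and we will write down $G$ and a subgroup $H$ generated by four elements.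

## 3. The complement of a finite subcomplex

We first want to replace the open set $X_H-C$ by a complex, and to control how it meets a neighborhood of $C$.

**Lemma 1.** Let $Z$ be a connected locally finite $2$-complex whose $2$-cells are attached along nonempty edge paths, and let $C\ne\emptyset$ be a finite subcomplex. After a subdivision of $Z$ into a simplicial complex in which $C$ is full, let $M$ be the full subcomplex spanned by the vertices not in $C$. There is a continuous $\theta:Z\to[0,1]$ with $\theta^{-1}(1)=C$, $\theta^{-1}(0)=M$, such that, with $U=Z-C$, $V=\{\theta>0\}$ and $S=\theta^{-1}(\frac12)$: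

1. $U$ and $\{\theta<\frac12\}$ both deformation retract to $M$, by the same homotopy;
2. $V$ is an open neighborhood of $C$ that deformation retracts to $C$, and so does $\{\theta>\frac12\}$;
3. $U\cap V\cong S\times(0,1)$, and $S$ is a finite polyhedron;
4. every component of $U$ meets $V$, and $U$ has finitely many components; if $U\neq\emptyset$, every component of $V$ meets $U$.

*Proof.* Cone each polygon from its center, ordering each triangle as (start of the edge, end of the edge, center). This makes $Z$ a $\Delta$-complex. Its second barycentric subdivision is a simplicial complex, and after one more barycentric subdivision $C$ is a full subcomplex.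

For a point $z$ let $\theta(z)$ be the sum of its barycentric coordinates at vertices of $C$. This is continuous. We have $\theta(z)=1$ iff all vertices of the simplex carrying $z$ lie in $C$, which by fullness means $z\in C$; and $\theta(z)=0$ iff $z\in M$. If $0<\theta(z)<1$, then $z=\theta(z)\,c+(1-\theta(z))\,m$ for unique $c\in C$, $m\in M$ in the simplex carrying $z$. Sliding $z$ along the segment toward $m$ gives (1); $\theta$ decreases along the way, so $\{\theta<\frac12\}$ is preserved. Sliding toward $c$ gives (2). The map $z\mapsto(\frac12c+\frac12m,\ \theta(z))$ is a homeomorphism from $U\cap V$ to $S\times(0,1)$. Only finitely many simplices meet $C$, because $C$ is finite and $Z$ is locally finite, so $S$ is a finite polyhedron.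

For (4), a component $U_0$ of $U$ that misses $V$ is open, and its complement $V\cup(U-U_0)$ is open, so $U_0=Z$, contradicting $C\neq\emptyset$. Hence each component of $U$ contains a component of $U\cap V\cong S\times(0,1)$, and there are finitely many of those. In the same way a component of $V$ that misses $U$ is open and closed, so it is all of $Z$ and $U=\emptyset$. $\square$

## 4. Finite index, free groups, the plane and the cylinder

Here are the cases one can do by hand. In each, $C\ne\emptyset$ is a finite subcomplex of $X_H$; for $C=\emptyset$ the condition only says that $H$ is finitely generated.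

*Finite index.* If $[G:H]<\infty$, then $X_H$ is a finite complex. By Lemma 1 the complement of $C$ deformation retracts to a finite complex $M$, and every component of a finite complex has finitely generated $\pi_1$. So $H$ is tame.

*Free groups with no relators.* Now $X_H$ is a connected graph with finitely generated free fundamental group $H$. By Lemma 1 a component $C_0$ of $X_H-C$ deformation retracts to a connected subgraph $M_0$ of the subdivided graph. Extend a maximal tree of $M_0$ to one of the whole graph: $\pi_1(M_0)$ is a free factor of $H$, hence a retract of $H$, hence finitely generated. So $H$ is tame.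

*The plane.* Let $G=\mathbb Z^2$ and $H=1$. Choose $m$ such that $C$ lies in the open square $(-m,m)^2$. Pushing the part of the plane outside this open square radially to its boundary, we see that $X-C$ deformation retracts to $[-m,m]^2-C$, and by Lemma 1 this retracts to a finite complex. So $H$ is tame.

*The cylinder.* Let $G=\mathbb Z^2$, $H=\langle x\rangle$. Choose $m$ with $C$ strictly between levels $-m$ and $m$. Pushing the two half-cylinders outside to the circles at levels $\pm m$, we reduce to a finite complex minus $C$, and Lemma 1 applies again. So $H$ is tame.

In these cases the group $\pi_1(X_H)$ is already carried by a finite part of $X_H$ in a very robust way. A counterexample needs an $X_H$ in which finite generation of $H$ relies on cancellations that one deleted cell can spoil.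

## 5. Deleting open cells instead of closed subcomplexes

It is easier to handle one connected complex $X_H^{\mathcal E}$ than all components of $X_H-C$. The next lemma says that we may.

**Lemma 2.** Let $H$ be finitely generated, $C$ a finite subcomplex of $X_H$, and $\mathcal E$ the set of $2$-cells of $C$. If all components of $X_H-C$ have finitely generated $\pi_1$, then $\pi_1(X_H^{\mathcal E})$ is finitely generated.

*Proof.* If $C=\emptyset$, the conclusion is the finite generation of $H$. Otherwise apply Lemma 1 to $Z=X_H^{\mathcal E}$ and its finite subcomplex $C^{(1)}$, the $1$-skeleton of $C$. Then $U=Z-C^{(1)}=X_H-C$, and $V$ is homotopy equivalent to the finite graph $C^{(1)}$. If $U=\emptyset$, then $Z$ is a finite graph and we are done.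

Otherwise choose a finite set $P$ with one point in each component of $U\cap V$. By Lemma 1(4), $P$ meets every component of $U$ and of $V$. In each component $D$ of $U$ and of $V$ choose a base point in $P\cap D$, finitely many loops generating $\pi_1(D)$ there, and a path in $D$ from the base point to every other point of $P\cap D$. Altogether these are finitely many paths; call the collection $\mathcal G$. Any path in $D$ between points of $P$ is homotopic, with fixed end points, to a product of paths in $\mathcal G$ and their inverses.

A path in $Z$ between points of $P$ can be cut into finitely many subpaths, each in $U$ or in $V$, with cut points in $U\cap V$. Join each cut point to the point of $P$ in its component of $U\cap V$ by a path inside $U\cap V$, and insert this path and its inverse. So every path in $Z$ between points of $P$ is homotopic to a product of members of $\mathcal G$ and inverses. Now fix $p_0\in P$ and for each $p\in P$ a path $m_p$ in $Z$ from $p_0$ to $p$, with $m_{p_0}$ constant. Then $\pi_1(Z,p_0)$ is generated by the finitely many loops $m_p\,\gamma\,m_{p'}^{-1}$, where $\gamma\in\mathcal G$ runs from $p$ to $p'$. $\square$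

So it suffices to find one open $2$-cell $e$ with $\pi_1(X_H-e)$ not finitely generated. Then $C=\bar e$, the smallest subcomplex containing $e$, has $e$ as its only $2$-cell, and Lemma 2 forces a bad component of $X_H-C$.

## 6. Why homology cannot detect a bad component

A sensible first try is to look for a component whose abelianized fundamental group is already infinitely generated. This stops at once.

**Lemma 3.** Let $H$ be a finitely generated subgroup of a finitely presented group, $C$ a finite subcomplex of $X_H$, and $C_0$ a component of $X_H-C$. Then $H_1(C_0;\mathbb Z)$ is finitely generated.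

*Proof.* If $C=\emptyset$, then $C_0=X_H$ and $H_1=H_{ab}$. Otherwise use $U,V,S$ of Lemma 1 with $Z=X_H$. The Mayer–Vietoris sequence of the open cover $\{U,V\}$ contains
$$H_1(S)\to H_1(U)\oplus H_1(V)\to H_1(X_H)=H_{ab}.$$
The left group is finitely generated since $S$ is a finite polyhedron. The right one is a finitely generated abelian group, so the image of the second map is finitely generated. Hence $H_1(U)\oplus H_1(V)$ is finitely generated, and so is its direct summand $H_1(C_0)$. $\square$

The group we produce must therefore fail to be finitely generated for a nonabelian reason. We will detect the failure by counting homomorphisms to a finite nonabelian group: a group with $n$ generators has at most $|Q|^n$ homomorphisms to a finite group $Q$, so *a group with infinitely many homomorphisms to one finite group is not finitely generated*.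

## 7. One square removed from the product of a graph and a tree

We now build the piece of $X_H$ in which the action takes place. Let
$$F=F(x,u,a,b),\qquad Y=F(c,d,y),\qquad A=F\times Y,$$
with $F,Y$ free on the listed letters, and let $T_F,T_Y$ be their Cayley trees. Present $A$ by the seven letters and the $12$ commutators $fgf^{-1}g^{-1}$ with $f\in\{x,u,a,b\}$, $g\in\{c,d,y\}$. The presentation complex is the product of two roses, so the Cayley complex is $T_F\times T_Y$.

For $k\in\mathbb Z$ put
$$a_k=xu^kau^{-k}x^{-1},\qquad b_k=u^kbu^{-k},\qquad J=\langle a_k,b_k:k\in\mathbb Z\rangle\le F,\qquad \Gamma=J\backslash T_F .$$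

**Lemma 4.** The graph $\Gamma$ consists of the labeled graph $\Gamma_0$ with

* vertices $r_k,l_k$ $(k\in\mathbb Z)$,
* edges $u:r_k\to r_{k+1}$ and $u:l_k\to l_{k+1}$,
* a loop $b$ at each $r_k$ and a loop $a$ at each $l_k$,
* one edge $x:r_0\to l_0$, called $e_0$,

together with trees attached at vertices; here $r_0$ is the coset $J$. The group $J$ is free on $\{a_k,b_k:k\in\mathbb Z\}$. The edge $e_0$ separates $\Gamma$ into connected parts $\Gamma_R$, containing all $r_k$, and $\Gamma_L$, containing all $l_k$.

*Proof.* At every vertex of $\Gamma_0$ there is at most one outgoing and at most one incoming edge with each label. Hence we can attach trees at vertices to obtain a connected covering of the rose with petals $x,u,a,b$. Attaching trees does not change $\pi_1$. Take the $u$-edges and $e_0$ as a maximal tree of $\Gamma_0$. Then $\pi_1(\Gamma_0,r_0)$ is free on loops that read $u^kbu^{-k}=b_k$ (through the loop at $r_k$) and $xu^kau^{-k}x^{-1}=a_k$ (through the loop at $l_k$). So this covering corresponds to $J$, and it is $\Gamma$ with $r_0=J$. Removing $e_0$ separates $\Gamma_0$ into the $r$-part and the $l$-part, and the trees, each attached at one vertex, do not reconnect them. $\square$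

Since $J\le F$ acts on the first factor only,
$$Z_0:=J\backslash(T_F\times T_Y)=\Gamma\times T_Y .$$
Write $v_0=(r_0,1)$. Let $\eta_0$ be the edge $1\to y$ of $T_Y$, and $e=e_0\times\eta_0$. This is the open square whose boundary, from $v_0$, reads $xyx^{-1}y^{-1}$: it runs through $(l_0,1)$, $(l_0,y)$, $(r_0,y)$ and back. Let $Y^+\subset Y$ be the set of elements whose reduced word begins with $y$, and $Y^-=Y\setminus Y^+$. The only edge of $T_Y$ joining $Y^-$ to $Y^+$ is $\eta_0$. Call the $Y$-coordinate the *level*.

What does deleting $e$ do to $\pi_1(Z_0)=J$? The next lemma only guides the construction; the proof of the theorem will not use it.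

**Lemma 5.** The group $\pi_1(Z_0-e,v_0)$ is free on the loops reading $a_k$, $b_k$ $(k\in\mathbb Z)$ and $z=xyx^{-1}y^{-1}$. In it, the loop at $v_0$ reading $y\,b_k\,y^{-1}$ equals $b_k$, and the loop reading $y\,a_k\,y^{-1}$ equals $z^{-1}a_kz$.

*Proof.* Let $T^\pm\subset T_Y$ be the subtrees spanned by $Y^\pm$. Then $Z_0-e$ is the union of $\Gamma_R\times T_Y$, $\Gamma_L\times T_Y$ and the two strips $\bar e_0\times T^-$, $\bar e_0\times T^+$. Each strip is contractible, and so is its subcomplex consisting of the two ends $\partial e_0\times T^\pm$ and one edge $\bar e_0\times\{1\}$, respectively $\bar e_0\times\{y\}$. So each strip deformation retracts to that subcomplex, and $Z_0-e$ deformation retracts to $\Gamma_R\times T_Y$ and $\Gamma_L\times T_Y$ joined by two edges. The first edge gives the free product of $\pi_1(\Gamma_R,r_0)$, free on the $b_k$, and of $\pi_1(\Gamma_L,l_0)$ carried to $v_0$ along $e_0\times\{1\}$, free on the $a_k$. The second edge adds a free generator, the loop that goes out along $e_0\times\{1\}$, up $l_0\times\eta_0$, back along $e_0\times\{y\}$ and down: this is $z$.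

Since $\Gamma_R\times T_Y\subset Z_0-e$, the letter $y$ can be pushed past closed paths in $\Gamma_R$, so $yb_ky^{-1}=b_k$. For the other loop write $a_k=xwx^{-1}$ with $w=u^kau^{-k}$ closed in $\Gamma_L$ at $l_0$. The path reading $yx$ from $v_0$ is homotopic to $z^{-1}\cdot xy$, because $z^{-1}xy=yxy^{-1}x^{-1}xy$. Pushing $y$ past $w$ in $\Gamma_L\times T_Y$ gives $yxwx^{-1}y^{-1}=z^{-1}\,x\,ywy^{-1}\,x^{-1}z=z^{-1}a_kz$. $\square$

Thus after the deletion, level $1$ and level $y$ no longer agree about the group $J$. Seen from level $y$ the generators are $b_k$ and $z^{-1}a_kz$.

## 8. Two partial shifts and the relation $z^{-1}bz=b^2$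

The group $J$ has infinite rank. To embed it in a finitely generated $H$ we add elements that shift the index $k$. Suppose that one new letter $s$ shifts the products $a_kb_k^{-1}$ and that its relations live at level $1$, while a second letter $t$ shifts $a_kb_k^{-2}$ and its relations live at level $y$. Together they suffice to generate everything from $a_0,b_0,s,t$, because
$$b_k=(a_kb_k^{-2})^{-1}(a_kb_k^{-1}),\qquad a_k=(a_kb_k^{-1})\,b_k .$$
After $e$ is deleted, $s$ still shifts $a_kb_k^{-1}$, but by Lemma 5 the letter $t$ now shifts $z^{-1}a_kz\cdot b_k^{-2}$. The displayed recombination breaks down, because $z$ stands in the way.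

To prove that the new group really is not finitely generated, look for homomorphisms that kill everything the letters can reach: we want $a_k=b_k$ and $z^{-1}a_kz=b_k^2$, that is,
$$z^{-1}b_kz=b_k^2,$$
with no condition linking different $k$. In an abelian target we have $z^{-1}a_kz=a_k$; the shifts force the images of $a_kb_k^{-1}$ and $a_kb_k^{-2}$, hence of $a_k$ and $b_k$, to be independent of $k$, and nothing is left. That is the point where abelian invariants stop, in agreement with Lemma 3. In $S_3$, however, a transposition $\nu$ conjugates a $3$-cycle $\kappa$ to $\kappa^{-1}=\kappa^2$. So we send $a_k,b_k\mapsto\kappa^{\omega(k)}$, $z\mapsto\nu$, $s,t\mapsto1$, with an *arbitrary* function $\omega:\mathbb Z\to\mathbb Z/3$. There are infinitely many such $\omega$.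

One difficulty remains: $G$ must be finitely presented, while $s$ should act on an infinitely generated subgroup of $J$. The factor $Y$ helps a second time. We let $s$ act on a finitely generated group $B_1\le F\times Y$, the graph of a homomorphism $\ell_1:F\to Y$; then $B_1\cap F$ is $\ker\ell_1$, and $B_1\cap J$ can be infinitely generated. For $t$ we use the graph of another homomorphism $\ell_2$, conjugated by $y$ so that it lives at level $y$.

## 9. The group $G$ and the subgroup $H$

Let $G$ be generated by $x,u,a,b,c,d,y,s,t$ with relators expressing

* $fgf^{-1}g^{-1}=1$ for $f\in\{x,u,a,b\}$, $g\in\{c,d,y\}$ (12 relators);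
* $s\,x\,s^{-1}=x$, $\ s\,uc\,s^{-1}=uc$, $\ s\,ad\,s^{-1}=uc\,ad\,c^{-1}u^{-1}$, $\ s\,bd\,s^{-1}=uc\,bd\,c^{-1}u^{-1}$;
* $t\,yxy^{-1}t^{-1}=yxy^{-1}$, $\ t\,yucy^{-1}t^{-1}=yucy^{-1}$, $\ t\,yad^2y^{-1}t^{-1}=yuc\,ad^2\,c^{-1}u^{-1}y^{-1}$, $\ t\,ybdy^{-1}t^{-1}=yuc\,bd\,c^{-1}u^{-1}y^{-1}$.

Let $H=\langle\, xax^{-1},\ b,\ s,\ t\,\rangle\le G$.

**Theorem 1.** $H$ is not tame in $G$. If $e$ is the open $2$-cell of $X_H$ that is the lift of the relator $xyx^{-1}y^{-1}$ starting at the vertex $H$, and $C=\bar e$, then some component of $X_H-C$ has non-finitely generated fundamental group.

This answers the problem. Six complements are stated as Theorem 2 in Section 14.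

**Step 1. The HNN structure: we identify what $s$ and $t$ do.** Define homomorphisms $\ell_1,\ell_2:F\to Y$ by
$$\ell_1:\ x\mapsto1,\ u\mapsto c,\ a\mapsto d,\ b\mapsto d;\qquad \ell_2:\ x\mapsto 1,\ u\mapsto c,\ a\mapsto d^2,\ b\mapsto d,$$
and $\sigma\in\mathrm{Aut}(F)$ by $x\mapsto x$, $u\mapsto u$, $a\mapsto uau^{-1}$, $b\mapsto ubu^{-1}$. Then
$$\ell_i(\sigma(f))=c\,\ell_i(f)\,c^{-1}\qquad(f\in F,\ i=1,2).\tag{1}$$
It suffices to check generators: for $x$ both sides are $1$, for $u$ both are $c$, and for $a$ the left side is $\ell_i(uau^{-1})=c\,\ell_i(a)\,c^{-1}$; the same holds for $b$. Put
$$B_1=\{f\,\ell_1(f):f\in F\},\qquad B_2=\{y\,f\ell_2(f)\,y^{-1}: f\in F\}=\{f\cdot y\ell_2(f)y^{-1}:f\in F\}.$$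
Since $F$ and $Y$ commute, these are subgroups of $A$, each isomorphic to $F$ via the *parameter* $f$. The free basis $x,u,a,b$ of $F$ becomes the free basis
$$x,\ uc,\ ad,\ bd\ \text{ of }B_1,\qquad yxy^{-1},\ yucy^{-1},\ yad^2y^{-1},\ ybdy^{-1}\ \text{ of }B_2 .$$
We call these eight words the *basis words*. Let $\varphi_i\in\mathrm{Aut}(B_i)$ correspond to $\sigma$ under the parameter. For instance, using (1),
$$\varphi_1(ad)=uau^{-1}\cdot cdc^{-1}=uc\,ad\,c^{-1}u^{-1},\qquad \varphi_2(yad^2y^{-1})=y\,uau^{-1}\,cd^2c^{-1}\,y^{-1}=yuc\,ad^2\,c^{-1}u^{-1}y^{-1}.$$
The other basis words are checked the same way. So the right-hand sides of the $s$- and $t$-relations are exactly the elements $\varphi_i(\beta)$, and $G$ is the multiple HNN extension of $A$ with stable letters $s,t$, where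
$$s\beta s^{-1}=\varphi_1(\beta)\ (\beta\in B_1),\qquad t\beta t^{-1}=\varphi_2(\beta)\ (\beta\in B_2).$$
From now on $\tau$ denotes a stable letter, and $\tau=s$ goes with $i=1$, $\tau=t$ with $i=2$. We recall two textbook facts. First, $A$ embeds in $G$. Second, Britton's lemma: if a product of elements of $A$ and letters $s^{\pm1},t^{\pm1}$, with at least one such letter, lies in $A$, then it contains a subword $\tau^{\delta}\,g\,\tau^{-\delta}$ with $\delta=\pm1$ and $g$ in the associated subgroup; here both associated subgroups of $\tau$ are $B_i$.

**Step 2. The intersection of $H$ with $A$: we want it to be exactly $J$.** Put $d_k=c^kdc^{-k}$. Directly from the definitions,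
$$\sigma(a_k)=a_{k+1},\quad \sigma(b_k)=b_{k+1},\quad \ell_1(a_k)=\ell_1(b_k)=d_k,\quad \ell_2(a_k)=d_k^2,\quad \ell_2(b_k)=d_k .\tag{2}$$

**Lemma 6.** Let $J_i=J\cap B_i$.

(a) $J_i=\{j\in J:\ell_i(j)=1\}$, $\varphi_i(J_i)=J_i$, and $\varphi_i|_{J_i}=\sigma|_{J_i}$.

(b) $H=\langle J,s,t\rangle$.

(c) $H\cap A=J$, hence $H\cap B_i=J_i$.

*Proof.* (a) The element of $B_i$ with parameter $f$ is $f\ell_1(f)$ or $f\cdot y\ell_2(f)y^{-1}$. It lies in $F$ iff $\ell_i(f)=1$, and then it equals $f$. As $J\le F$, this gives the description of $J_i$. By (2), $\sigma$ permutes the generators of $J$, so $\sigma(J)=J$. By (1), $\ell_i(\sigma(j))=1$ iff $\ell_i(j)=1$. So $\sigma$ maps $J_i$ onto itself. For $j\in J_i$ the element $\varphi_i(j)$ has parameter $\sigma(j)\in J_i$, so it equals $\sigma(j)$.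

(b) Since $xax^{-1}=a_0$ and $b=b_0$, we have $H\le\langle J,s,t\rangle$. Put $m_k=a_kb_k^{-1}$ and $n_k=a_kb_k^{-2}$. By (2), $\ell_1(m_k)=1$ and $\ell_2(n_k)=d_k^2d_k^{-2}=1$, so $m_k\in J_1$ and $n_k\in J_2$. By (a), $sm_ks^{-1}=m_{k+1}$ and $tn_kt^{-1}=n_{k+1}$. Since $a_0,b_0\in H$, also $m_0,n_0\in H$, hence all $m_k,n_k\in H$. Therefore $b_k=n_k^{-1}m_k$ and $a_k=m_kb_k$ lie in $H$.

(c) By (b), $J\le H\cap A$. Let $h\in H\cap A$, written as a product of elements of $J$ and letters $s^{\pm1},t^{\pm1}$. If a stable letter occurs, Britton's lemma gives a subword $\tau^{\delta}j\tau^{-\delta}$ with $j\in J\cap B_i=J_i$. By (a) this subword equals $\varphi_i^{\delta}(j)\in J_i\subseteq J$, so we can rewrite $h$ with two fewer stable letters. By induction $h\in J$. Finally $H\cap B_i=H\cap A\cap B_i=J\cap B_i$. $\square$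

## 10. The Cayley complex of $G$ as a tree of spaces

**Step 3. We cut $X$ into copies of $T_F\times T_Y$ and strips.** Since $A$ embeds in $G$, the cells of $X$ coming from the generators of $A$ and the $12$ commutators form, on each coset $gA$, a copy $X_{gA}$ of the Cayley complex $T_F\times T_Y$ of $A$. The remaining cells are the $\tau$-edges and the cells of the $s$- and $t$-relators.

Take the cell of $\tau\beta\tau^{-1}\varphi_i(\beta)^{-1}$ starting at $g$, with $\beta$ a basis word. Its boundary goes from $g$ along the $\tau$-edge to $g\tau$, reads $\beta$, follows a $\tau$-edge backward to $g\tau\beta\tau^{-1}=g\varphi_i(\beta)$, and returns to $g$. So it is a rectangle. Two opposite sides are the $\tau$-edges starting at $g$ and at $g\varphi_i(\beta)$. The other two are the path reading $\varphi_i(\beta)$ from $g$ in $X_{gA}$ (*end* $0$), where $\varphi_i(\beta)$ is spelled as on the right-hand side of its relation, and the path reading $\beta$ from $g\tau$ in $X_{g\tau A}$ (*end* $1$).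

Hence for every coset $gB_i$ the remaining cells over it form an open strip $\Lambda_{gB_i}\times(0,1)$. Here $\Lambda_{gB_i}$ is the graph with vertex set $gB_i$ and edges $h\to h\varphi_i(\beta)$, labeled by $\beta$. It is a tree, because the $\varphi_i(\beta)$ form a free basis of $B_i$. End $0$ is attached to $X_{gA}$ by $h\mapsto h$, end $1$ to $X_{g\tau A}$ by $h\mapsto h\tau$, both inside $1$-skeletons. The graph $T$ with vertices $gA$ and with an edge $gB_i$ from $gA$ to $g\tau A$ is the Bass–Serre tree of the HNN extension. So $X$ is a tree of spaces over $T$.

**Step 4. Pieces over subtrees are simply connected.** For a subtree $T'\subseteq T$ let $X_{T'}$ be the union of the vertex spaces and open strips over $T'$. We claim that $X_{T'}$ is simply connected. For a single vertex it is $T_F\times T_Y$. If $T'$ is finite, write $T'=T''\cup\epsilon\cup v'$ with $v'$ a leaf and $\epsilon$ its edge. Cut $X_{T'}$ along the midline $\Lambda_\epsilon\times\{\frac12\}$. A half-strip together with the space it is attached to is a mapping cylinder, so the two parts deformation retract to $X_{T''}$ and $X_{v'}$, which are simply connected by induction, and they meet in a connected set. Van Kampen's theorem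 gives the claim. In general a compact subset of $X_{T'}$ lies over a finite subtree, and the claim follows by directed union.

## 11. The core of $X_H$

**Step 5. We find the part of $X_H$ that carries $H$.** Let $v=A$ be the base vertex of $T$ and let $\epsilon_\tau=B_i$ be the edge from $v$ to $\tau v$. Let $T_H$ be the union of the $H$-translates of $v,\epsilon_s,\epsilon_t$. By Lemma 6(b), $H$ is generated by $J$, which fixes $v$, and by $s,t$, and $\tau v$ is joined to $v$ by $\epsilon_\tau$. So $T_H$ is connected, that is, an $H$-invariant subtree. The $G$-stabilizers of $v,\epsilon_s,\epsilon_t$ are $A,B_1,B_2$, so by Lemma 6(c) the $H$-stabilizers are $J,J_1,J_2$. Hence $X_H$ contains the subcomplex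
$$W=H\backslash X_{T_H}=Z_0\cup E_1\times(0,1)\cup E_2\times(0,1),\qquad Z_0=J\backslash(T_F\times T_Y)=\Gamma\times T_Y,\quad E_i=J_i\backslash\Lambda_{B_i}.$$
This $Z_0$ is the complex of Section 7. Both ends of each strip are attached to its $1$-skeleton. The vertex $Hfg$ ($f\in F$, $g\in Y$) is $(Jf,g)$, so $v_0=(r_0,1)$ is the vertex $H$, and the square $e=e_0\times\eta_0$ of Section 7 is the cell $e$ of Theorem 1.

**Step 6. Paths along the strips: we record what they look like at the two ends.** The base vertex $q_0=J_i$ of $E_i$ carries the $\tau$-edge at $v_0$. This edge is a loop, since $\tau\in H$. An edge path in $E_i$ from $q_0$ is given by a word $w$ in the basis words of $B_i$ and their inverses, and it ends at the vertex $J_i\varphi_i(w)$. It produces two paths in $Z_0$, both from $v_0$: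

* at end $1$, the path reading $w$;
* at end $0$, the path reading $\varphi_i(w)$, where each $\beta$ is replaced by the right-hand side of its relation. Up to free reduction this is again a word in the basis words of $B_i$ and their inverses. For example, $yuc\,ad^2\,c^{-1}u^{-1}y^{-1}$ comes from $(yucy^{-1})(yad^2y^{-1})(yucy^{-1})^{-1}$ by canceling $y^{-1}y$.

The path in $E_i$ is closed iff $\varphi_i(w)\in J_i$, which by Lemma 6(a) is equivalent to $w\in J_i$. We note:
$$\text{for a closed path at }q_0,\text{ the words at both ends represent elements of }J_i .\tag{3}$$

**Step 7. The rest of $X_H$ does not matter.**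

**Lemma 7.** For an open $2$-cell $e$ of $Z_0$, the inclusion $W-e\to X_H-e$ induces an isomorphism on $\pi_1$.

*Proof.* Consider an edge $\epsilon$ of $T$ that is not in $T_H$ but has an endpoint in $T_H$. Its other endpoint is not in $T_H$: otherwise the path in the subtree $T_H$ joining the two endpoints would have to be $\epsilon$. Let $\Lambda_\epsilon\times(0,1)$ be its strip, and let $X_\epsilon\subset X$ be the part of $X$ on the side of $\Lambda_\epsilon\times\{\frac12\}$ away from $T_H$, including $\Lambda_\epsilon\times\{\frac12\}$. It deformation retracts to the piece over a subtree, so it is simply connected by Step 4. The group $H$ preserves $T_H$, so it permutes these edges $\epsilon$ and the pieces $X_\epsilon$. Different edges have disjoint pieces, and the stabilizer $H_\epsilon$ does not invert $\epsilon$, because only one endpoint lies in $T_H$. Therefore $X_H$ is the union of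

* $N$, which is $W$ together with the quotients by $H_\epsilon$ of the half-strips on the side of $T_H$, up to and including the midlines;
* the subspaces $M_\epsilon=H_\epsilon\backslash X_\epsilon$, one for each $H$-orbit of edges $\epsilon$. They are pairwise disjoint, and $M_\epsilon\cap N=E_\epsilon:=H_\epsilon\backslash\Lambda_\epsilon\times\{\frac12\}$.

After subdividing strips along midlines these are subcomplexes. Half-strips are attached to $1$-skeletons, so they avoid $e$, and $N-e$ deformation retracts to $W-e$. The group $H_\epsilon$ acts freely, by deck transformations, on the simply connected spaces $\Lambda_\epsilon$ and $X_\epsilon$. So $\pi_1(E_\epsilon)$ and $\pi_1(M_\epsilon)$ are both $H_\epsilon$, and the inclusion induces an isomorphism between them. By van Kampen's theorem, gluing $M_\epsilon$ to the connected complex $N-e$ along the connected complex $E_\epsilon$ replaces $\pi_1$ by its pushout along an isomorphism, so it does not change $\pi_1$. Gluing finitely many pieces, and then passing to the directed union (a compact set meets finitely many cells), gives $\pi_1(N-e)\cong\pi_1(X_H-e)$. $\square$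

**Remark (why one full shift is not enough for this cell).** It is tempting to use one stable letter that shifts all of $J$: let $G_0$ be the HNN extension of $A$ with $sfs^{-1}=\sigma(f)$ for $f\in F$, and $H_0=\langle xax^{-1},b,s\rangle$. Then $s^ka_0s^{-k}=a_k$ and $s^kb_0s^{-k}=b_k$, so $H_0=\langle J,s\rangle$, and $H_0\cap A=J$ by Britton's lemma, since $J\cap F=J$ and $\sigma(J)=J$. Steps 3 to 7 apply with the single strip $E\times(0,1)$, $E=J\backslash\Lambda_F$. The strip over a path in $E$ from $q_0$ shows that every $s$-edge is homotopic in $W-e$ to a path consisting of a path in $Z_0$, the $s$-loop at $v_0$, and another path in $Z_0$. So $\pi_1(W-e,v_0)$ is generated by $\pi_1(Z_0-e,v_0)$ and $s$. Closed paths in $E$ give $sa_ks^{-1}=a_{k+1}$ and $sb_ks^{-1}=b_{k+1}$, all read at level $1$. By Lemma 5, $\pi_1(X_{H_0}-e)$ is generated by $a_0,b_0,z,s$. The whole shift happens at one level, and deleting $e$ does not disturb it. This is why the shift is split into two parts that live on the two sides of $\eta_0$.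

## 12. Labeling the core by $S_3$

We now make the homomorphisms of Section 8 rigorous. Fix any function $\omega:\mathbb Z\to\mathbb Z/3$. In $\mathrm{Sym}(\mathbb Z/3)\cong S_3$ let $\kappa^i$ $(i\in\mathbb Z/3)$ be translation by $i$ and $\nu$ negation, so that $\nu\kappa^i\nu=\kappa^{-i}$, that is,
$$\kappa^i\nu=\nu\kappa^{-i}.\tag{4}$$
A labeling $\lambda$ of oriented edges by elements of $S_3$, with inverse labels on inverse edges, assigns to each edge path the product of its labels from left to right, its *holonomy*. Canceling a backtrack does not change it. If the boundaries of all $2$-cells of a complex have trivial holonomy, then $\lambda$ induces a homomorphism from $\pi_1$ to $S_3$. For instance, a circle made of one edge labeled $\nu$ gives the homomorphism $\mathbb Z\to S_3$ with $1\mapsto\nu$.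

**Step 8. Labels on $Z_0$, chosen so that $e$ is the only bad square.** Put

* $\lambda=\kappa^{\omega(k)}$ on ($b$-loop at $r_k$) $\times\, g$, for all $g\in Y$;
* $\lambda=\kappa^{\omega(k)}$ on ($a$-loop at $l_k$) $\times\, g$ if $g\in Y^-$, and $\lambda=\kappa^{-\omega(k)}$ if $g\in Y^+$;
* $\lambda=\nu$ on $p\times\eta_0$ for every vertex $p$ of $\Gamma_L$;
* $\lambda=1$ on all other edges.

A square of $Z_0$ is $\varepsilon\times\eta$ with $\varepsilon:p\to p'$ in $\Gamma$ and $\eta:g\to g'$ in $T_Y$, and its holonomy is trivial iff
$$\lambda(\varepsilon,g)\,\lambda(p',\eta)=\lambda(p,\eta)\,\lambda(\varepsilon,g').$$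

* If $\eta\neq\eta_0^{\pm1}$, then $g,g'$ are both in $Y^+$ or both in $Y^-$, so $\lambda(\varepsilon,g)=\lambda(\varepsilon,g')$, and the $\eta$-labels are $1$.
* If $\eta=\eta_0$ and $\varepsilon\subset\Gamma_R$, the $\eta$-labels are $1$ and $\lambda(\varepsilon,1)=\lambda(\varepsilon,y)$.
* If $\eta=\eta_0$ and $\varepsilon\subset\Gamma_L$, the condition is $\lambda(\varepsilon,1)\,\nu=\nu\,\lambda(\varepsilon,y)$. For the $a$-loop at $l_k$ it reads $\kappa^{\omega(k)}\nu=\nu\kappa^{-\omega(k)}$, which is (4). For the other edges of $\Gamma_L$ it reads $\nu=\nu$.
* The only remaining square is $e_0\times\eta_0=e$.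

So every $2$-cell of $Z_0$ other than $e$ has trivial holonomy.

**Step 9. Words of $J_i$ have trivial holonomy: this is what allows us to extend $\lambda$ over the strips.**

**Lemma 8.** A word $w$ in the basis words of $B_i$ and their inverses which represents an element $j\in J_i$, read from $v_0$, has trivial holonomy.

*Proof.* The elements $d_k=c^kdc^{-k}$ are a free basis of the subgroup they generate, so there is a homomorphism $\mu:\langle d_k:k\in\mathbb Z\rangle\to\mathbb Z/3$ with $\mu(d_k)=\omega(k)$. By (2), $\ell_i(J)\le\langle d_k:k\in\mathbb Z\rangle$.

*Case $i=1$.* Now $w$ is a word in $x,uc,ad,bd$ and inverses. Along the path, levels stay in $\langle c,d\rangle\subset Y^-$ and no $y$-edge is used. The $F$-part of $w$ represents $j$, so it traces a closed path in $\Gamma$ at $r_0$. All labels met are powers of $\kappa$, which commute, so the holonomy is $\kappa^{h^-(j)}$. Here $h^-:J=\pi_1(\Gamma,r_0)\to\mathbb Z/3$ is the homomorphism that sums weights, namely $\omega(k)$ for the $b$-loop at $r_k$, $\omega(k)$ for the $a$-loop at $l_k$, and $0$ for the other edges. Then $h^-(a_k)=h^-(b_k)=\omega(k)$. By (2), $\mu\circ\ell_1|_J$ takes the same values on the generators of $J$, so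 $h^-=\mu\circ\ell_1|_J$. Since $\ell_1(j)=1$ by Lemma 6(a), $h^-(j)=0$.

*Case $i=2$.* If $w$ is empty there is nothing to prove. Otherwise each basis word and each inverse has the form $y(\cdots)y^{-1}$. Cancel $y^{-1}y$ between consecutive ones: $w$ becomes $y\,w'y^{-1}$ with $w'$ a word in $x,uc,ad^2,bd$ and inverses, and the holonomy is unchanged. The $F$-part of $w'$ represents $j$ and its $Y$-part represents $\ell_2(j)=1$. So $w'$ is read along a closed path at $(r_0,y)$, and the first and last edges of $yw'y^{-1}$ are $r_0\times\eta_0^{\pm1}$, with label $1$ because $r_0\in\Gamma_R$. Along $w'$, levels stay in $y\langle c,d\rangle\subset Y^+$ and no $y$-edge is used. So the holonomy is $\kappa^{h^+(j)}$, where $h^+:J\to\mathbb Z/3$ now has $h^+(a_k)=-\omega(k)$ and $h^+(b_k)=\omega(k)$. In $\mathbb Z/3$ we have $2=-1$, hence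
$$\mu(\ell_2(a_k))=2\omega(k)=-\omega(k)=h^+(a_k),\qquad \mu(\ell_2(b_k))=\omega(k)=h^+(b_k).$$
So $h^+=\mu\circ\ell_2|_J$, and $h^+(j)=0$ since $\ell_2(j)=1$. $\square$

**Step 10. Labels on the $\tau$-edges, chosen so that all strip cells become trivial.** The $\tau$-edges of $W$ correspond to the vertices $q$ of $E_i$. The graph $E_i$ is connected, so choose a path in it from $q_0$ to $q$. Let $\alpha_0(q),\alpha_1(q)\in S_3$ be the holonomies of the corresponding paths in $Z_0$ at end $0$ and end $1$; both start at $v_0$. Two choices of path differ by a closed path at $q_0$. By (3) and Lemma 8 such a closed path has trivial holonomy at both ends; at end $0$ we first reduce freely to a word in basis words, which does not change the holonomy. So $\alpha_0(q),\alpha_1(q)$ are well defined. Label the $\tau$-edge at $q$, from end $0$ to end $1$, by $\alpha_0(q)^{-1}\alpha_1(q)$.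

Consider the $2$-cell over an edge $q\to q'$ of $E_i$ labeled $\beta$. Its boundary runs along the $\tau$-edge at $q$, then $\beta$ at end $1$, then the inverse $\tau$-edge at $q'$, then the inverse of $\varphi_i(\beta)$ at end $0$. The path $\beta$ at end $1$ has holonomy $\alpha_1(q)^{-1}\alpha_1(q')$, and similarly at end $0$. So the holonomy is
$$\alpha_0(q)^{-1}\alpha_1(q)\cdot\alpha_1(q)^{-1}\alpha_1(q')\cdot\alpha_1(q')^{-1}\alpha_0(q')\cdot\alpha_0(q')^{-1}\alpha_0(q)=1 .$$

Hence all $2$-cells of $W-e$ have trivial holonomy, and $\lambda$ induces a homomorphism $\pi_1(W-e,v_0)\to S_3$. By Lemma 7 it is a homomorphism $\rho_\omega:\pi_1(X_H-e,v_0)\to S_3$.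

## 13. Non-tameness of $H$

**Step 11. Counting homomorphisms.** The loop at $v_0$ that reads $u^kbu^{-k}$ runs through the $b$-loop at $r_k$ at level $1$, and its other edges have label $1$. So its $\rho_\omega$-value is $\kappa^{\omega(k)}$, for every $k\in\mathbb Z$. Distinct functions $\omega$ therefore give distinct $\rho_\omega$, and $\pi_1(X_H-e)$ has infinitely many homomorphisms to $S_3$. A finitely generated group has only finitely many, so
$$\pi_1(X_H-e)\ \text{ is not finitely generated.}\tag{5}$$

**Step 12. Back to the definition.** The only $2$-cell of $C=\bar e$ is $e$. If all components of $X_H-C$ had finitely generated $\pi_1$, Lemma 2 would contradict (5). So some component of $X_H-C$ has non-finitely generated $\pi_1$. The presentation of $G$ is finite and $H$ is generated by four elements, so $H$ is not tame in $G$. This proves Theorem 1. $\blacksquare$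

## 14. Six complements

**Theorem 2.**

1. A finitely generated subgroup $H$ of a finitely presented group is tame iff $\pi_1(X_H^{\mathcal E})$ is finitely generated for every finite set $\mathcal E$ of $2$-cells.
2. Tameness does not depend on the finite presentation of $G$. So the $H$ of Theorem 1 is non-tame for every finite presentation of $G$.
3. In Theorem 1, for every finite subcomplex $C'\supseteq C$ some component of $X_H-C'$ has non-finitely generated $\pi_1$.
4. The presentation complex of the $G$ of Theorem 1 is aspherical, so $G$ is torsion-free and $\operatorname{cd}G=2$.
5. For $G,H$ as in Theorem 1 and every finitely presented $L$, $H$ is not tame in $G*L$.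
6. For any finitely generated $H$ in any finitely presented $G$, any finite subcomplex $C$ and any component $C_0$ of $X_H-C$: $H_1(C_0;\mathbb Z)$ is finitely generated, and the image of $\pi_1(C_0)\to\pi_1(X_H)=H$ is finitely generated.

## 15. The cell criterion and independence of the presentation

**Proof of (1).** *We need a converse to Lemma 2.* For ($\Rightarrow$), let $\mathcal E$ be a finite set of $2$-cells. The smallest subcomplex containing it is finite, and its $2$-cells are exactly $\mathcal E$. Apply Lemma 2.

For ($\Leftarrow$), let $C$ be a finite subcomplex. If $C=\emptyset$, take $\mathcal E=\emptyset$: $\pi_1(X_H)=H$ is finitely generated. Let $C\neq\emptyset$. Let $\mathcal E$ be the set of $2$-cells whose closure meets $C$, which is finite by local finiteness, and let $Q$ be the largest subcomplex disjoint from $C$. A $2$-cell not in $\mathcal E$ lies in $Q$. A vertex not in $Q$ lies in $C$, and an edge not in $Q$ has an endpoint in $C$; there are finitely many of these. So $X_H^{\mathcal E}$ is $Q$ together with finitely many vertices and edges. Since $X_H^{\mathcal E}$ is connected, $Q$ has finitely many components $Q_1,\dots,Q_n$, and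
$$\pi_1(X_H^{\mathcal E})\cong\pi_1(Q_1)*\cdots*\pi_1(Q_n)*F_k$$
with $F_k$ free of some finite rank $k$. Each $\pi_1(Q_j)$ is a retract of this finitely generated group, so it is finitely generated.

By Lemma 1 with $Z=X_H$, $X_H-C$ deformation retracts to $M$. The subcomplex $Q$ is disjoint from $C$, so all vertices of its subdivision lie outside $C$, and $Q\subseteq M$. Only finitely many cells of $X_H$ are not in $Q$, so $M$ is $Q$ plus finitely many simplices. Adding finitely many vertices and edges to $Q$ gives components whose $\pi_1$ is a free product of some $\pi_1(Q_j)$ and a finitely generated free group; adding $2$-simplices passes to quotients. So each component of $M$ has finitely generated $\pi_1$, and the same holds for each component of $X_H-C$. $\square$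

**Proof of (2).** *We follow the criterion (1) through Tietze moves.* Two finite presentations of $G$ are related, through finite presentations, by finitely many moves of the two kinds below and their inverses: first add the generators and relators of the second presentation, together with relators that express each set of generators in the other, then remove those of the first. Let $X'$ be the covering complex for $H$ after the move. We show that $X_H$ satisfies the criterion of (1) iff $X'$ does.

*Adding a generator $\zeta$ and a relator $\zeta^{-1}w$, with $w$ a word in the old generators.* Then $X'$ is $X_H$ with one new edge and one new $2$-cell per vertex, and each new edge lies on exactly one new cell, exactly once. Let $\mathcal E'$ be a finite set of $2$-cells of $X'$, $\mathcal E$ the set of its cells in $X_H$, and $n$ the number of its new cells. Each new cell not in $\mathcal E'$ can be collapsed through its new edge. What remains is $X_H^{\mathcal E}$ with $n$ edges attached, so $\pi_1(X'^{\mathcal E'})\cong\pi_1(X_H^{\mathcal E})*F_n$. Every finite $\mathcal E$ occurs (take $\mathcal E'=\mathcal E$), so the two criteria are equivalent.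

*Adding a consequence $r=\prod_i f_ir_i^{\pm1}f_i^{-1}$ (equality in the free group).* Let $D_p$ be the new cell starting at the vertex $p$. Its boundary is homotopic in the $1$-skeleton to the product of the loops at $p$ reading $f_ir_i^{\pm1}f_i^{-1}$. So it is null-homotopic in $X_H^{(1)}$ together with the finite set $\mathcal B_p$ of the $r_i$-cells starting at $pf_i$. A cell starting at $p'$ can lie in $\mathcal B_p$ only if $p=p'f_i^{-1}$ for some $i$, so every cell lies in finitely many $\mathcal B_p$.

* Suppose $X_H$ satisfies the criterion. For finite $\mathcal E'$ in $X'$ let $\mathcal E$ be the set of its cells in $X_H$. Then $\pi_1(X'^{\mathcal E'})$ is a quotient of the finitely generated group $\pi_1(X_H^{\mathcal E})$.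
* Suppose $X'$ satisfies the criterion. For finite $\mathcal E$ in $X_H$ let $\mathcal E'=\mathcal E\cup\{D_p:\mathcal B_p\cap\mathcal E\neq\emptyset\}$, a finite set. The remaining $D_p$ are attached along loops that are null-homotopic in $X_H^{\mathcal E}$, so $\pi_1(X_H^{\mathcal E})\cong\pi_1(X'^{\mathcal E'})$ is finitely generated. $\square$

## 16. Larger subcomplexes, asphericity, free products

**Proof of (3).** *Deleting more cannot repair the damage.* Let $\mathcal E'$ be the set of $2$-cells of $C'$, so $e\in\mathcal E'$. If all components of $X_H-C'$ had finitely generated $\pi_1$, then $\pi_1(X_H^{\mathcal E'})$ would be finitely generated by Lemma 2. Adding back the cells of $\mathcal E'\setminus\{e\}$ shows that it surjects onto $\pi_1(X_H-e)$, contradicting (5). $\square$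

**Proof of (4).** *We show that $X$ is contractible.* In Step 4 the vertex spaces $T_F\times T_Y$ are contractible and the midlines $\Lambda_\epsilon\times\{\frac12\}$ are trees. By the same induction, with the Mayer–Vietoris sequence in place of van Kampen's theorem, $X_{T'}$ has the homology of a point for every finite subtree $T'$. A compact set lies over a finite subtree, so $X$ has the homology of a point. As $X$ is a simply connected CW complex, it is contractible. So the presentation complex is a finite $2$-dimensional $K(G,1)$. Hence $G$ is torsion-free and $\operatorname{cd}G\le2$. Since $G\supseteq A\supseteq\mathbb Z^2$, $\operatorname{cd}G=2$. $\square$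

**Proof of (5).** *We compare the two covering complexes.* Take the union of the given presentation of $G$ and a finite presentation of $L$. The presentation complex is the wedge of the complexes of $G$ and $L$. Since $G$ and $L$ embed in $G*L$, its universal cover $\widetilde X$ is a union of copies of the universal covers of the two complexes, one for each coset $gG$ and one for each coset $gL$. The copies for $gG$ and $g'L$ meet exactly in the vertices in $gG\cap g'L$, at most one. The incidence graph, with an edge for each element $g\in G*L$ joining $gG$ to $gL$, is the Bass–Serre tree of $G*L$. So $\widetilde X$ is a tree-like union glued at single vertices.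

The group $H\le G$ preserves the copy of $X$ on the coset $G$. To this copy a branch is attached at each vertex $g\in G$: the union of the copies lying on the far side of the edge $g$ of the tree. Each branch is a tree-like union of simply connected complexes glued at single vertices, hence simply connected by van Kampen's theorem and a directed union. The group $H$ acts freely on the vertices of this copy of $X$, so it acts freely on the set of branches. Hence $\mathrm{Cayley}_2(G*L,H)=H\backslash\widetilde X$ is $X_H$ with a simply connected complex attached at each vertex. So removing the cell $e$ of $X_H$ from it gives a space with the same fundamental group as $X_H-e$. By (5) in Section 13 this group is not finitely generated, and by Lemma 2, applied to $\bar e$, $H$ is not tame in $G*L$ for this presentation. By part (2) of Theorem 2 the same holds for every finite presentation of $G*L$. $\square$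

## 17. The image of $\pi_1(C_0)$ in $H$

**Proof of (6).** The statement about $H_1(C_0;\mathbb Z)$ is Lemma 3. If $C=\emptyset$, then $C_0=X_H$ and the image is $H$. Let $C\neq\emptyset$, and use $\theta,U,V,S,M$ of Lemma 1 with $Z=X_H$. Since $C_0$ exists, $U\ne\emptyset$.

*A tree on which $H$ acts.* Let $\widetilde S\subset X$ be the preimage of $S$, and lift $\theta$ to $X$. By Lemma 1(3) the preimage of $U\cap V$ is $\widetilde S\times(0,1)$, with second coordinate $\theta$. We show that each component $\widetilde S_0$ of $\widetilde S$ separates $X$. Let $g:X\to S^1$ be $\exp(2\pi i\theta)$ on the collar $\widetilde S_0\times(0,1)$ and $1$ elsewhere. It is continuous, since a limit point of the collar outside the collar has $\theta\in\{0,1\}$. If $X-\widetilde S_0$ were connected, some loop would cross $\widetilde S_0$ exactly once, along a collar line, and otherwise avoid it. As $g=-1$ only on $\widetilde S_0$, this loop would have winding number $\pm1$ under $g$, which is impossible in the simply connected space $X$. So the two sides of the collar lie in different components of $X-\widetilde S_0$.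

Consider the dual graph: its vertices are the components of $X-\widetilde S$, its edges the components of $\widetilde S$. It is connected, because a path in $X$ can be deformed to cross $\widetilde S$ finitely often. Removing an edge disconnects it, because a path in the graph that avoids the edge $\widetilde S_0$ would give a path in $X-\widetilde S_0$ between the two sides. So it is a tree.

*The action and its stabilizers.* $H$ acts on this tree. The quotient is finite: its edges are the components of the finite polyhedron $S$, and its vertices are the components of $\{\theta<\frac12\}$ and $\{\theta>\frac12\}$, which retract to $M$ and to $C$ by Lemma 1 and so are finitely many. There are no inversions, since the two ends of each edge are distinguished by $\theta<\frac12$ and $\theta>\frac12$. For a connected, locally path connected subspace of $X_H$, the stabilizer of a component of its preimage is, up to conjugacy, the image of its fundamental group in $H$. So the edge stabilizers are conjugates of images of $\pi_1$ of components of $S$, hence finitely generated, and the vertex stabilizers are conjugates of images of $\pi_1$ of components of $X_H-S$. By Lemma 1(1), both $C_0$ and $C_0\cap\{\theta<\frac12\}$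 deformation retract to $C_0\cap M$. So $C_0\cap\{\theta<\frac12\}$ is connected, it is a component of $X_H-S$, and its inclusion into $C_0$ is a homotopy equivalence. By Bass–Serre theory, $H$ is the fundamental group of a finite graph of groups with finitely generated edge groups, and the image of $\pi_1(C_0)$ is, up to conjugacy, one of the vertex groups, say $G_w$.

*The vertex group $G_w$ is finitely generated.* There are finitely many edges at $w$, with finitely generated edge groups. So $G_w$ is the directed union of its finitely generated subgroups $G_w^\alpha$ that contain the images of all incident edge groups. Replace $G_w$ by $G_w^\alpha$ and keep everything else. The incident edge groups are the same subgroups as before, so an expression that is reduced in the new graph of groups is reduced in the old one. By normal forms, the fundamental group of the new graph of groups is a subgroup $H^\alpha\le H$. The directed union of the $H^\alpha$ contains all vertex groups and all stable letters, so it is $H$. Since $H$ is finitely generated, $H^\alpha=H$ for some $\alpha$. Finally $H^\alpha\cap G_w=G_w^\alpha$: an element of $H^\alpha$ has a reduced expression based at $w$ in the new graph of groups,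 which is reduced in the old one; if the element lies in $G_w$, this expression has length $0$, so the element lies in $G_w^\alpha$. Hence $G_w=H\cap G_w=H^\alpha\cap G_w=G_w^\alpha$ is finitely generated. $\blacksquare$
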